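# From a unit-speed chord-arc curve to the line

## 1. Shrinking the angle: corners, graphs, spirals, and a zigzag

A curve traced at unit speed has derivative $e^{i\theta}$ for a real function $\theta$, its angle. If the curve is chord-arc, can it be deformed to the straight line through chord-arc curves, with the angle moving continuously in $\mathrm{BMO}$? The answer one would first guess is: yes, and by the simplest path there is, namely multiply the angle by $s$ and let $s$ go from $1$ to $0$. Let us make this precise enough to test it.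

For a locally integrable function $f$ on $\mathbb R$ and a bounded interval $I$ write $f_I=\frac1{|I|}\int_If$ and $\|f\|_*=\sup_I\frac1{|I|}\int_I|f-f_I|$. The space $\mathrm{BMO}(\mathbb R)$ consists of the $f$ with $\|f\|_*<\infty$, modulo constants. Every bounded $f$ is in it, with $\|f\|_*\le2\|f\|_\infty$, and $\log|x|$ is an unbounded example. For a real function $\theta$ put $\omega_\theta(x)=\int_0^xe^{i\theta(t)}dt$.

**Definition.** An injective curve $\gamma$ on $\mathbb R$ is *chord-arc with constant $K$* if $\mathrm{length}(\gamma([a,b]))\le K|\gamma(b)-\gamma(a)|$ for all $a<b$. For $\omega_\theta$ this says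
$$\Big|\int_Ie^{i\theta}\Big|\ge\frac{|I|}K\qquad\text{for all bounded intervals }I.\tag{1.1}$$
Let $\widehat Z$ be the set of all classes $i\theta$, with $\theta\in\mathrm{BMO}(\mathbb R)$ real, for which (1.1) holds with some $K$.

Condition (1.1) gives $|\omega_\theta(x)-\omega_\theta(x')|\ge|x-x'|/K$, so $\omega_\theta$ is injective, tends to $\infty$ at both ends, and is a Jordan curve through $\infty$. Adding a constant to $\theta$ rotates the curve, so working modulo constants is right. The path $s\mapsto s\theta$ is continuous in $\mathrm{BMO}$, since $\|s\theta-s'\theta\|_*=|s-s'|\|\theta\|_*$. So the guess is that $s\theta$ satisfies (1.1) for all $s\in[0,1]$ if $\theta$ does.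

If $\|\theta\|_*$ is small, this is true: Lemma 10 below (with $\psi=0$) gives (1.1) with $K=2$ for every $\theta$ of small norm, and $\|s\theta\|_*\le\|\theta\|_*$.

If $|\theta|\le a<\pi/2$, then $\mathrm{Re}\int_Ie^{is\theta}\ge\cos a\,|I|$ for $0\le s\le1$. These curves are Lipschitz graphs, and shrinking the angle flattens them.

Corners: let $\theta=c\,1_{(0,\infty)}$ with $|c|<\pi$. For $x,y\ge0$, not both $0$,
$$\Big|\int_{-y}^xe^{i\theta}\Big|=|ye^{-ic/2}+xe^{ic/2}|\ge(x+y)\cos\tfrac c2 ,$$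
and intervals not containing $0$ are trivial. Replacing $c$ by $sc$ only increases $\cos(c/2)$.

Spirals: let $\theta=\sigma\log|x|$, $\sigma\ge0$. Then $\omega_\theta(x)=x|x|^{i\sigma}/(1+i\sigma)$. The map $w\mapsto w|w|^{-i\sigma}$ inverts $z\mapsto z|z|^{i\sigma}$. It equals $w^{1-i\sigma/2}\bar w^{-i\sigma/2}$ locally, so its derivative has norm at most $|1-i\sigma/2|+\sigma/2\le1+\sigma$, and it is Lipschitz with this constant. Hence
$$\Big|\int_I|t|^{i\sigma}dt\Big|\ge\frac{|I|}{(1+\sigma)|1+i\sigma|}\ge\frac{|I|}{(1+\sigma)^2}.\tag{1.2}$$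
Again (1.1) holds for $s\theta$, with $\sigma$ replaced by $s\sigma\le\sigma$.

So far the guess stands. Here are two warnings. The first is about branches. For $\theta=2\pi1_{(0,\infty)}$ the curve is the straight line, so $i\theta\in\widehat Z$. But $\frac12\theta=\pi1_{(0,\infty)}$ folds the line back onto itself. We shall see that this $i\theta$ is not in the same component of $\widehat Z$ as $0$, so the question must be asked about the right branch of the angle. This is what the set $Z$ of Section 2 does. The second warning concerns that branch itself.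

**The zigzag spiral.** Let $\sigma=6\pi/\log3$ and let $q>1$ be close to $1$. On $(-\infty,0)$ let $\varepsilon(-t)=+1$ on the first half and $-1$ on the second half of each cell $q^j\le t<q^{j+1}$, $j\in\mathbb Z$. Put
$$\theta(x)=\sigma\log x\ \ (x>0),\qquad\theta(x)=\sigma\log|x|-\sigma\log2+\tfrac\pi3\varepsilon(x)\ \ (x<0).\tag{1.3}$$
The right arm is a smooth spiral. The left arm zigzags around a spiral. Since a zigzag with half-angle $\alpha=\pi/3$ advances with average speed $\cos\alpha=\frac12$, the term $-\sigma\log2$ keeps the arms opposite to each other. If the angle is multiplied by $s$, the average speed becomes $\cos(s\pi/3)$, while the correction becomes $-s\sigma\log2$. These no longer match, and the arms collide. Here is the check.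

For $x>0$ and $y>0$ we have $\omega_{s\theta}(x)=x^{1+is\sigma}/(1+is\sigma)$, and, since $e^{is\pi\varepsilon/3}=\cos\frac{s\pi}3+i\varepsilon\sin\frac{s\pi}3$,
$$\omega_{s\theta}(-y)=-\frac{y^{1+is\sigma}}{1+is\sigma}\,2^{-is\sigma}g_s(y),\qquad g_s(y)=\cos\tfrac{s\pi}3+R_s(y),$$
$$R_s(y)=i\sin\tfrac{s\pi}3\,(1+is\sigma)\,y^{-1-is\sigma}\int_0^yt^{is\sigma}\varepsilon(-t)\,dt .$$
On a full cell $\varepsilon$ has integral $0$ and $t^{is\sigma}$ varies by at most $\sigma\log q\le\sigma(q-1)$. The incomplete cell at $y$ has length at most $(q-1)y$. So $|R_s(y)|\le\varrho:=(1+\sigma)^2(q-1)$. Choose $q$ with $(1+\sigma)\varrho<\pi/8$. Then $\varrho<\frac1{40}$ and $g_s(y)$ has positive real part; let $\arg g_s$ be its principal argument. The equation $\omega_{s\theta}(x)=\omega_{s\theta}(-y)$ reads $(x/y)^{1+is\sigma}=-2^{-is\sigma}g_s(y)$. Comparing moduli and arguments, it is solvable in $x$ if and only if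
$$e_s(y):=\arg g_s(y)-s\sigma\log2-s\sigma\log|g_s(y)|\in\pi+2\pi\mathbb Z .$$
Since $g_s=\cos\frac{s\pi}3\,(1+v)$ with $|v|\le2\varrho$ and $|\mathrm{Log}(1+v)|\le2|v|\le4\varrho$, we have $|e_s(y)+s\sigma\log(2\cos\frac{s\pi}3)|\le4(1+\sigma)\varrho<\pi/2$. The function $s\mapsto e_s(1)$ is continuous and $e_0(1)=0$. At $s=\frac12$, $2\cos\frac\pi6=\sqrt3$ and $\frac\sigma2\log\sqrt3=\frac{3\pi}2$, so $e_{1/2}(1)<-\pi$. Hence $e_s(1)=-\pi$ for some $s\in(0,\frac12)$. For this $s$ the curve $\omega_{s\theta}$ is not injective, and $is\theta\notin\widehat Z$.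

At the end of Section 7 we check that $i\theta$ itself is in $\widehat Z$ for $q$ close to $1$, and in the branch $Z$. So the segment from a point of $Z$ to $0$ can leave $Z$. The answer "connected" will survive, but the path must be a different one.

## 2. The set $Z$ inside $\mathrm{BMO}$ and the two theorems

Let $\mathbb H^\pm$ be the upper and lower half-planes and let $dm$ be planar Lebesgue measure. Let $\mathrm{BMO}(\mathbb R)$ be the complex Banach space of complex-valued $\mathrm{BMO}$ functions modulo constants, and $i\,\mathrm{BMO}(\mathbb R)$ the real Banach subspace of classes with a purely imaginary representative.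

A Beltrami coefficient $\mu$ on $\mathbb H^\pm$ is a measurable function with $\|\mu\|_\infty<1$. Two of them define the same Teichmüller class $[\mu]$ if the normalized quasiconformal (qc) self-maps of the half-plane with these dilatations have the same boundary values.

**Definition.** A measure $\nu$ on $\mathbb C\setminus\mathbb R$ is *Carleson* if $\nu\{|\mathrm{Re}\,z-x|<r,\ 0<|\mathrm{Im}\,z|<r\}\le C_0r$ for all $x\in\mathbb R$, $r>0$. The *BMO Teichmüller space* $T_B^\pm$ consists of the classes $[\mu]$ of Beltrami coefficients on $\mathbb H^\pm$ for which $|\mu(z)|^2|\mathrm{Im}\,z|^{-1}dm$ is a Carleson measure.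

For example, $\mu=k1_{\{1<|\mathrm{Im}\,z|<2\}}$ with $0<k<1$ has the Carleson property: boxes with $r\le1$ have no mass, and a box with $r>1$ has mass at most a constant times $r$. A nonzero constant $\mu$ does not have it, since $\int_0dy/y$ diverges.

For $P=([\mu^+],[\mu^-])\in T_B^+\times T_B^-$, simultaneous uniformization gives a normalized qc homeomorphism of $\mathbb C$ with dilatation $\mu^\pm$ on $\mathbb H^\pm$. Let $\gamma_P$ be its restriction to $\mathbb R$. It depends only on $P$. Let $\widetilde T_C$ be the set of $P$ for which $\gamma_P(\mathbb R)$ is a chord-arc curve. In that case $\gamma_P$ is locally absolutely continuous and $\log\gamma_P'\in\mathrm{BMO}(\mathbb R)$. The following is a known result and may be used: *$\widetilde T_C$ is open in $T_B^+\times T_B^-$, and $\Lambda:\widetilde T_C\to\mathrm{BMO}(\mathbb R)$, $P\mapsto\log\gamma_P'$, is a biholomorphic homeomorphism onto an open subset of $\mathrm{BMO}(\mathbb R)$.* About $\Lambda$ the construction uses only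
$$e^{\Lambda(P)}=\mathrm{const}\cdot\gamma_P'\ \text{a.e.},\qquad\Lambda\text{ is continuous},\qquad\Lambda(0)=0,\tag{2.1}$$
where $0=([0],[0])$ and $\gamma_0=\mathrm{id}$. Define
$$Z=i\,\mathrm{BMO}(\mathbb R)\cap\Lambda(\widetilde T_C).$$
This is the real-analytic submanifold of $\Lambda(\widetilde T_C)$ of purely imaginary functions, and an open subset of $i\,\mathrm{BMO}(\mathbb R)$. If $\psi=i\theta\in Z$ and $\psi=\Lambda(P)$, then $|\gamma_P'|$ is constant by (2.1). We say that $\gamma_P$ has constant speed. It is an affine image of $\omega_\theta$, which is therefore the arc-length parametrization of a chord-arc curve. Thus $Z\subset\widehat Z$.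

In Katsuhiko Matsuzaki, "Simultaneous uniformization of chord-arc curves and BMO Teichmüller space", arXiv:2410.06635 (2024), one reads: "We do not know whether $Z$ is connected or not." These notes prove the following.

**Theorem 1.** $Z$ is path-connected. In particular it is connected.

**Theorem 2.** The connected components of $\widehat Z$ are exactly the sets $Z+2\pi in$, where $n$ runs over the classes (modulo constants) of integer-valued functions in $\mathrm{BMO}(\mathbb R)$. They are open, and pairwise disjoint for distinct classes. $Z$ is the component containing $0$.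

Throughout, $C,c$ are positive constants that may change from line to line. We use four facts.

**(F1)** $T_B^\pm$ carries the quotient topology from the set of admissible Beltrami coefficients with the norm $\|\mu\|_\infty+\|\,|\mu|^2/|\mathrm{Im}\,z|\,\|^{1/2}_{\rm Carleson}$. In particular the projection $\mu\mapsto[\mu]$ is continuous (Shen–Wei, Adv. Math. 2013).

**(F2)** Recall that a weight $w>0$ on $\mathbb R$ is $A_\infty$ if there are $C,a>0$ with $\int_Ew\le C(|E|/|I|)^a\int_Iw$ for all measurable $E\subset I$; for instance $|x|^p$ with $p>-1$. Two theorems are used. Lavrentiev's theorem (Jerison–Kenig, Math. Scand. 1982): a conformal map $F$ from a half-plane onto a side of a chord-arc curve through $\infty$, with $F(\infty)=\infty$, is locally absolutely continuous on $\mathbb R$ and $|F'|$ is there an $A_\infty$ weight. And (Fefferman–Kenig–Pipher, Ann. of Math. 1991): an increasing, locally absolutely continuous homeomorphism $h$ of $\mathbb R$ with $h'\in A_\infty$ extends to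 a qc map of the half-plane whose dilatation $\mu$ makes $|\mu|^2|\mathrm{Im}\,z|^{-1}dm$ Carleson.

**(F3)** A $K_0$-qc homeomorphism $g$ of $\mathbb C$ is quasisymmetric: $|g(w)-g(A)|\le\Phi\big(\frac{|w-A|}{|w'-A|}\big)|g(w')-g(A)|$, where the increasing homeomorphism $\Phi$ of $[0,\infty)$ depends only on $K_0$. Put $\lambda=\lambda(K_0)=\Phi(1)$.

**(F4)** (Garnett–Jones, Ann. of Math. 1978.) If $u\in\mathrm{BMO}$ is real and, for some $t_0$, $|\{x\in I:|u-u_I|>t\}|\le e^{-t/\epsilon}|I|$ for all $I$ and all $t>t_0$, then $\mathrm{dist}_{\mathrm{BMO}}(u,L^\infty)\le C\epsilon$ with $C$ absolute.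

The next lemma says that every unit-speed chord-arc curve is seen by $\widetilde T_C$.

**Lemma 3.** If $\omega$ is a unit-speed parametrization of a chord-arc curve through $\infty$, then up to an affine map $z\mapsto az+b$ we have $\omega=\gamma_P$ for some $P\in\widetilde T_C$.

*Proof.* Let $\Omega^+,\Omega^-$ be the domains to the left and right of $\omega$. Let $F^\pm:\mathbb H^\pm\to\Omega^\pm$ be conformal, fixing $\infty$, extended homeomorphically to $\mathbb R$; both extensions run along the curve in the direction of $\omega$. By Lavrentiev's theorem $F^\pm(x)=\omega(c^\pm+\int_0^x|(F^\pm)'|)$ with constants $c^\pm$. So $h^\pm=(F^\pm)^{-1}\circ\omega$ is the inverse of an increasing homeomorphism with $A_\infty$ derivative. Such an inverse is locally absolutely continuous with $A_\infty$ derivative, because the $A_\infty$ relation between two measures is symmetric. By (F2) $h^\pm$ extends to a qc map $H^\pm$ of $\mathbb H^\pm$ with dilatation $\mu^\pm$ having the Carleson property.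 The map equal to $F^\pm\circ H^\pm$ on $\mathbb H^\pm$ and to $\omega$ on $\mathbb R$ is well defined and a homeomorphism of $\mathbb C$, since $F^\pm\circ h^\pm=\omega$. It is qc off $\mathbb R$ with dilatation $\mu^\pm$, hence qc, because lines are removable. So $P=([\mu^+],[\mu^-])$ works. $\square$

## 3. Scaling a Beltrami coefficient makes the speed drift

Shrinking the angle fails, so move the problem to the other side of $\Lambda$. A point of $Z$ comes from a coefficient $\mu$, and one can shrink $\mu$ instead. A model shows what happens.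

Let $\kappa=\frac{i\sigma}{2+i\sigma}$, so that $\mathrm{Re}\,\kappa=|\kappa|^2=\frac{\sigma^2}{4+\sigma^2}=:k^2$. For a Lipschitz function $\Theta:\mathbb R\to[0,1]$ consider $g(z)=\exp(P(\log|z|)+i\arg z)$ with $P(0)=0$, $P'=\frac{1+\kappa\Theta}{1-\kappa\Theta}$. In the variable $\zeta=\log z$ with real part $\xi$, the map is $G(\zeta)=P(\xi)+i\,\mathrm{Im}\,\zeta$, with $G_\zeta=\frac12(P'+1)$, $G_{\bar\zeta}=\frac12(P'-1)$. So $G$ has dilatation $\kappa\Theta(\xi)$, and $g$ has dilatation $\kappa\,\Theta(\log|z|)\,z/\bar z$. On the real axis, $\log|g'(x)|=\log|P'|+\mathrm{Re}\,P(\log|x|)-\log|x|$, where $|P'|$ is bounded above and below, and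
$$\mathrm{Re}\,P'-1=\frac{1-\Theta^2k^2}{|1-\kappa\Theta|^2}-1=\frac{2k^2\,\Theta(1-\Theta)}{|1-\kappa\Theta|^2}.\tag{3.1}$$
For $\Theta\equiv1$ we get $g(z)=z|z|^{i\sigma}$, the spiral, with constant speed on $\mathbb R$. For $\Theta\equiv s\in(0,1)$ the quantity (3.1) is a positive constant $p$, so $\log|g'|=p\log|x|+\mathrm{const}$ is unbounded. So shrinking the coefficient leaves the unit-speed curves, and the error adds up over all scales. (The coefficient $\kappa z/\bar z$ is not Carleson, so this is a model only.) In general, Lemma 4 below says that the error has a first-order part, linear in $\mu$, and a remainder bounded by $1+\int|\mu|^2|z-x|^{-2}dm$ over the scales involved. At $s=1$ the two balance. For $s\mu$ they scale differently, and nothing in the lemma keeps the sum bounded over many scales.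

The model also shows the way out: (3.1) vanishes where $\Theta=0$ and where $\Theta=1$. So do not shrink, but switch. Let $\Theta$ be $m$-periodic, equal to $0$ or $1$ except on two transition intervals of length $1$ per period. Then $\mathrm{Re}\,P(t)-t$ is $c_mt$ plus a bounded function, with $0\le c_m\le C/m$, and $\log|g'|$ is bounded up to $c_m\log|x|$, whose $\mathrm{BMO}$ norm is $O(1/m)$. Lengthening the intervals where $\Theta=0$, at the cost of those where $\Theta=1$, one can pass from $\Theta\equiv1$ to $\Theta\equiv0$.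

For a general $\mu$, the variable $\log|z|$ is replaced by a depth function $N$ that counts how much of $|\mu|^2$ lies above a point (Section 5). The switched curves are chord-arc uniformly in $m$, with $\log|\gamma'|$ at distance $O(1/m)$ from $L^\infty$ (Section 6). What is left is a bounded real part $b$. Here the zigzag becomes a tool: with $|b|\le M$ and $\alpha=\arccos e^{b-M}$ we have
$$e^{-M}e^{b+iT}=\cos\alpha\,e^{iT}=\tfrac12\big(e^{i(T+\alpha)}+e^{i(T-\alpha)}\big),$$
so a unit-speed curve with angle $T\pm\alpha$ and rapidly alternating sign imitates a curve of variable speed. The signs must serve all intervals and all times of the path at once (Sections 8 and 9).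

## 4. Radial distortion of a quasiconformal map

**Lemma 4.** Let $g$ be a $K_0$-qc homeomorphism of $\mathbb C$ with dilatation $\mu_g$, $A\in\mathbb C$, $0<r<R$, $|w_1-A|=r$, $|w_2-A|=R$, and
$$D_g=\log\frac{|g(w_2)-g(A)|}{|g(w_1)-g(A)|}-\log\frac Rr .$$
Then, with $C=C(K_0)$ and all integrals over $\{r<|w-A|<R\}$,
$$\Big|D_g-\frac1\pi\mathrm{Re}\int\frac{\mu_g(w)}{(w-A)^2}dm\Big|\le C\Big(1+\int\frac{|\mu_g|^2}{|w-A|^2}dm\Big),\tag{4.1}$$
$$|D_g|\le C\Big(1+\int\frac{|\mu_g|}{|w-A|^2}dm\Big).\tag{4.2}$$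

*Proof.* **Step 1: logarithmic coordinates and an area bound.** The purpose is to turn the ring into a cylinder. We may take $A=g(A)=0$. On the cylinder $\{\log r<s<\log R\}$, $\zeta=s+it$, $t\in\mathbb R/2\pi\mathbb Z$, put $G=\log g(e^\zeta)$. Its dilatation is $\kappa(\zeta)=\mu_g(w)\bar w/w$ with $w=e^\zeta$, and $dm(\zeta)=|w|^{-2}dm(w)$, so
$$\int\kappa\,dm(\zeta)=\int\mu_gw^{-2}dm(w),\qquad\int|\kappa|^2dm(\zeta)=\int|\mu_g|^2|w|^{-2}dm(w).$$
Let $L=\log(R/r)$, $\Delta=\log|g(w_2)/g(w_1)|$, so $D_g=\Delta-L$, and let $J=|G_\zeta|^2(1-|\kappa|^2)$ be the Jacobian. By (F3) the image of the ring lies in $\{\lambda^{-1}|g(w_1)|\le|w|\le\lambda|g(w_2)|\}$. Hence $\iint J\le2\pi\Delta+4\pi\log\lambda\le2\pi\Delta+C$.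

**Step 2: upper bound, from horizontal segments.** For a.e. $t$, $G$ is absolutely continuous along the segment, and $\mathrm{Re}\,G$ is at least $\log|g(w_2)|-\log\lambda$ at the right end and at most $\log|g(w_1)|+\log\lambda$ at the left end. So $\int|G_s|ds\ge\Delta-2\log\lambda$. Let $\Pi=\iint\frac{|1+\kappa|^2}{1-|\kappa|^2}\ge0$. If $\Delta\le2\log\lambda$, then $\Delta\le\Pi/2\pi+C$ trivially. Otherwise, since $|G_s|=|G_\zeta||1+\kappa|$, integration over $t$ and Cauchy–Schwarz give
$$(2\pi)^2(\Delta-2\log\lambda)^2\le\iint J\cdot\Pi\le(2\pi\Delta+C)\Pi .$$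
So $\Pi/2\pi\ge(\Delta-a)^2/(\Delta+a')$ with constants $a,a'\ge0$. Since $(\Delta+a')(\Delta-2a-a')\le\Delta^2-2a\Delta\le(\Delta-a)^2$, this gives $\Pi/2\pi\ge\Delta-C$. Finally
$$\frac{|1+\kappa|^2}{1-|\kappa|^2}=1+2\mathrm{Re}\,\kappa+\frac{|\kappa|^2(2+2\mathrm{Re}\,\kappa)}{1-|\kappa|^2},$$
so $\Pi=2\pi L+2\mathrm{Re}\int\kappa+O(\int|\kappa|^2)$, and the upper half of (4.1) follows.

**Step 3: lower bound, from vertical circles.** For a.e. $s$, $G$ increases by $2\pi i$ along the circle, so $2\pi\le\int|G_t|dt$, where $|G_t|=|G_\zeta||1-\kappa|$. Put $h=\frac{|1-\kappa|^2}{1-|\kappa|^2}$, so that $|G_t|^2=Jh$. Cauchy–Schwarz gives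
$$\int J\,dt\ge\frac{4\pi^2}{\int h\,dt}\ge4\pi-\int h\,dt ,$$
the last step because $(2\pi-\int h)^2\ge0$. Integrate over $s$ and use the expansion of Step 2 with $-\kappa$ in place of $\kappa$:
$$2\pi\Delta+C\ge4\pi L-\iint h=2\pi L+2\mathrm{Re}\int\kappa-O\Big(\int|\kappa|^2\Big).$$
This is the lower half of (4.1). Since $|\mu_g|^2\le|\mu_g|$, (4.2) follows. $\square$

## 5. A depth function built from $|\mu|^2$

Fix $P=([\mu^+],[\mu^-])\in\widetilde T_C$ whose $\gamma_P$ has constant speed. Fix representatives with the Carleson property and put $\mu=\mu^\pm$ on $\mathbb H^\pm$. Let $F$ be the qc map with dilatation $\mu$, normalized by an affine map so that $F|_{\mathbb R}$ has unit speed. Thus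
$$|x-y|/K\le|F(x)-F(y)|\le|x-y|\qquad(x,y\in\mathbb R).\tag{5.1}$$
Let $\|\mu\|_\infty\le k<1$, and let $C_0$ be the Carleson constant of $d\nu=|\mu|^2|\mathrm{Im}\,w|^{-1}dm$. Assume $\mu\not\equiv0$. *In this section and the next, $C,c$ depend only on $K,k,C_0$.*

For $w=u+ih$ and $x\in\mathbb R$ let $a_x(w)=|u-x|+|h|$, and let $d\beta=|\mu|^2|h|^{-1/2}dm=|h|^{1/2}d\nu$. Then
$$\beta\{a_x<r\}\le r^{1/2}\nu\{a_x<r\}\le Cr^{3/2}.\tag{5.2}$$

**Definition.** For $x\in\mathbb R$, $y>0$ the *depth* $N$ and the *density* $S$ are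
$$N(x,y)=\int\big[(a_x+y)^{-3/2}-(a_0+1)^{-3/2}\big]d\beta,\qquad S(x,y)=y\int(a_x+y)^{-5/2}d\beta ,$$
and $N(z)=N(\mathrm{Re}\,z,|\mathrm{Im}\,z|)$ for $z\notin\mathbb R$.

The integral for $N$ converges: the bracket is bounded, it is $O(a_0^{-5/2})$ for large $w$, and by (5.2), summing over dyadic shells, $\int_{a_0>1}a_0^{-5/2}d\beta<\infty$. As an example, for $\mu=k1_{\{1<|\mathrm{Im}\,z|<2\}}$ one finds from $\int_{\mathbb R}(|u|+H)^{-5/2}du=\frac43H^{-3/2}$ that $S(x,y)=\frac83k^2y\int_1^2(h+y)^{-3/2}h^{-1/2}dh\le Ck^2\min(y,y^{-1/2})$: only scales near $1$ count. If instead $|\mu|\equiv k$ (the model of Section 3), a change of scale shows that $S$ is constant, and the relation (5.3) below makes $N$ a multiple of $\log(1/y)$ plus a function of $x$.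

Elementary properties, each read off from the kernels:
$$-y\,\partial_yN=\tfrac32S,\qquad0<S\le C.\tag{5.3}$$
For $S\le C$ split into $\{a_x<y\}$ and the shells $2^jy\le a_x<2^{j+1}y$, and use (5.2): $y\sum_j(2^jy)^{-5/2}(2^{j+1}y)^{3/2}\le C$. Next,
$$N(x,y)\ge N(x',y')\quad\text{if }|x-x'|\le y'-y,\tag{5.4}$$
since then $a_x+y\le a_{x'}+y'$. Next,
$$2^{-3/2}S(x,y)\le S(x,2y)\le2S(x,y),\qquad S(x',y)\le CS(x,y)\ \text{ if }|x-x'|\le2y,\tag{5.5}$$
$$c\,S(x,y)\le N(x,y)-N(x,2y)\le CS(x,y)\le C.\tag{5.6}$$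
Here we use $a_x+y\le a_x+2y\le2(a_x+y)$ and $a_x+y\le3(a_{x'}+y)$; for (5.6) integrate (5.3) over $[y,2y]$, where $2^{-5/2}S(x,y)\le S(x,t)\le2S(x,y)$. Finally,
$$|N(u,8\rho)-N(x,\rho)|\le CS(x,\rho)\quad\text{if }|u-x|<8\rho.\tag{5.7}$$
Indeed $a_u+8\rho\ge\max(a_x,8\rho)\ge\frac12(a_x+\rho)$, and the arguments $a_u+8\rho$, $a_x+\rho$ differ by at most $15\rho$. So the kernels differ by at most $C\rho(a_x+\rho)^{-5/2}$.

The first lemma controls how much $N$ fluctuates in a neighborhood of scale $\rho$. The point is the factor $S_0$ on the right: the fluctuation is charged to the density at that scale.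

**Lemma 5.** Fix $x\in\mathbb R$, $\rho>0$. Put $S_0=S(x,\rho)$, $X(z)=|N(z)-N(x,\rho)|$,
$$B_\rho=\{|\mathrm{Re}\,z-x|<8\rho,\ 0<|\mathrm{Im}\,z|<8\rho\},\qquad A_\rho=\{\rho\le|z-x|<2\rho\}.$$
Let $\mathcal Q$ be the family of boxes $Q=J\times[4\ell,8\ell)$, $J$ a dyadic interval, $|J|=\ell$, together with their reflections in $\mathbb R$. There is $c_*\in(0,1)$ with
$$\text{(a)}\ \int_{B_\rho}(e^{c_*X}-1)dm\le C\rho^2S_0,\qquad\text{(b)}\ \sum_{Q\in\mathcal Q,\ Q\cap A_\rho\ne\emptyset}|Q|\sup_Q(e^{c_*X}-1)\le C\rho^2S_0 .$$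

*Proof.* **(a): reduce to a one-sided quantity and compute its moments.** By symmetry it suffices to treat $B=(x-8\rho,x+8\rho)\times(0,8\rho)$. For $0<s<8\rho$ let
$$Y(u,s)=N(u,s)-N(u,8\rho)=\tfrac32\int_s^{8\rho}S(u,t)\tfrac{dt}t\ge0 .$$
By (5.7), $X\le Y+CS_0$. Since $S_0\le C$, we get $e^{c_*X}-1\le C(e^{c_*Y}-1)+CS_0$, so it suffices to bound $\int_B(e^{c_*Y}-1)$. From $Y^j(u,s)=\frac{3j}2\int_s^{8\rho}Y(u,t)^{j-1}S(u,t)\frac{dt}t$ and $\int_0^{8\rho}ds\int_s^{8\rho}f(t)\frac{dt}t=\int_0^{8\rho}f(t)dt$,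
$$\int_BY^j=\frac{3j}2\int_BY^{j-1}S\,du\,dt\qquad(j\ge1).$$
As $S\le C$, induction gives $\int_BY^j\le C_2^{j-1}j!\int_BY$. Moreover
$$\int_BY=\tfrac32\int_BS=\tfrac32\int d\beta(w)\int_Bt\,(a_u(w)+t)^{-5/2}du\,dt .$$
If $a_x(w)\ge16\rho$, then $a_u\ge a_x-8\rho\ge a_x/2$ and the inner integral is at most $C\rho^3a_x^{-5/2}$. If $a_x(w)<16\rho$, it is at most $\int_B(|u-\mathrm{Re}\,w|+t)^{-3/2}du\,dt\le C\rho^{1/2}$. In both cases it is at most $C\rho^3(a_x+\rho)^{-5/2}$, so $\int_BY\le C\rho^2S_0$. Choose $c_*C_2\le\frac12$. Then $\int_B(e^{c_*Y}-1)\le\sum_jc_*^jC_2^{j-1}\int_BY\le2c_*\int_BY$, which proves (a).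

**(b): compare each box with a lower one.** For $Q=J\times[4\ell,8\ell)$ let $Q'=J\times[\ell,2\ell)$. A point of $Q'$ is lower than a point of $Q$ by at least $2\ell\ge|J|$, so (5.4) gives $\sup_QN\le\inf_{Q'}N$. If $Q\cap A_\rho\neq\emptyset$, then $4\ell<2\rho$, so $\ell<\rho/2$. On $Q$ the heights are $<4\rho$ and $|\mathrm{Re}\,z-x|<2\rho+\ell<3\rho$. So $Q'\subset B_\rho$, and for $z\in Q$, by (5.4) and (5.7), $N(z)\ge N(\mathrm{Re}\,z,8\rho)\ge N(x,\rho)-CS_0$. Now let $z\in Q$. If $N(z)\ge N(x,\rho)$, then $X(z)\le\inf_{Q'}N-N(x,\rho)\le\inf_{Q'}X$. If not, $X(z)\le CS_0$. So $\sup_QX\le\inf_{Q'}X+CS_0$ and $\sup_Q(e^{c_*X}-1)\le C\inf_{Q'}(e^{c_*X}-1)+CS_0$. Multiply by $|Q|=4|Q'|$ and sum. The $Q'$ are disjoint and in $B_\rho$, so (a) applies, and $\sum|Q|\le C\rho^2$. Reflected boxes are treated in the same way. $\square$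

The exponent $\frac32$ is used here: with kernel $(a_x+y)^{-2}$, and accordingly $d\beta=|\mu|^2dm$, the inner integral in the case $a_x<16\rho$ would be $\int_Bt(a_u+t)^{-3}du\,dt$, which is of size $\log(\rho/|h|)$ for $w$ near $x$, not bounded as $|h|\to0$.

The second lemma controls the depth along vertical lines, on average.

**Lemma 6.** There is $c_1>0$ with $\frac1{|I|}\int_I\exp\big(c_1(N(x,r)-N(x,|I|))\big)dx\le C$ for all intervals $I$ and $0<r\le|I|$.

*Proof.* We bound moments by induction. Let $M_j=\sup\frac1{|I|}\int_I(N(x,r)-N(x,|I|))^jdx$ over all $I$ and $0<r\le|I|$; $M_0=1$. With $R=|I|$,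
$$(N(x,r)-N(x,R))^j=\tfrac{3j}2\int_r^R(N(x,r)-N(x,t))^{j-1}S(x,t)\tfrac{dt}t .$$
For each $t\in[r,R]$ cut $I$ into $\lceil R/t\rceil$ equal pieces $I'$; their lengths are in $[t/2,t]$. On each piece $S(\cdot,t)$ is comparable to a constant by (5.5). Enlarge $I'$ to an interval $I''$ with $|I''|=t\le2|I'|$. Then
$$\frac1{|I'|}\int_{I'}(N(x,r)-N(x,t))^{j-1}dx\le\frac2{|I''|}\int_{I''}(N(x,r)-N(x,|I''|))^{j-1}dx\le2M_{j-1}.$$
So $\int_I(N(x,r)-N(x,t))^{j-1}S(x,t)dx\le CM_{j-1}\int_IS(x,t)dx$, and
$$M_j\le CjM_{j-1}\sup_I\frac1{|I|}\int_I\int_0^{|I|}S(x,t)\frac{dt}tdx .$$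
It remains to bound the supremum, and this is where the Carleson condition enters fully. We have $\int_I\int_0^RS\frac{dt}tdx=\int d\beta(w)\int_I\int_0^R(a_x(w)+t)^{-5/2}dt\,dx$. Let $x_I$ be the center of $I$. If $a_{x_I}(w)<4R$, the inner double integral is at most $\int_{\mathbb R}(|u-x|+|h|)^{-3/2}dx=4|h|^{-1/2}$, and $\int_{a_{x_I}<4R}|h|^{-1/2}d\beta=\nu\{a_{x_I}<4R\}\le CR$. The other $w$ satisfy $a_x\ge a_{x_I}/2$ on $I$ and contribute at most $CR^2\int_{a_{x_I}\ge4R}a_{x_I}^{-5/2}d\beta\le CR^2\cdot R^{-1}$ by (5.2). So $M_j\le C^jj!$, and the exponential series converges for small $c_1$. $\square$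

## 6. Periodic truncation in depth keeps the curves chord-arc

For $m\ge4$ let $\mathcal T_m$ be the set of $m$-periodic, $1$-Lipschitz $\Theta:\mathbb R\to[0,1]$ such that a period is a union of at most $4$ intervals, each satisfying one of: $\Theta\equiv0$ on it, $\Theta\equiv1$ on it, or its length is $\le2$. For $\Theta\in\mathcal T_m$ put $\tau=\Theta\circ N$. Let $f^\tau$ be the normalized qc map with dilatation $\tau\mu$, $\gamma^\tau=f^\tau|_{\mathbb R}$, and
$$\ell^\tau(x,r)=\log\frac{|\gamma^\tau(x+r)-\gamma^\tau(x)|}r .$$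

**Proposition 7.** For $x\in\mathbb R$, $0<r<R$,
$$|\ell^\tau(x,r)-\ell^\tau(x,R)|\le C\Big(1+\frac{N(x,r)-N(x,R)}m\Big),$$
with $C$ independent of $m$ and $\Theta$.

*Proof.* **Step 1: reduce to three types of scale intervals.** The function $y\mapsto N(x,y)$ is continuous and strictly decreasing. The interval $[N(x,R),N(x,r)]$ meets at most $\frac{N(x,r)-N(x,R)}m+2$ periods. So $[r,R]$ splits into at most $4\big(\frac{N(x,r)-N(x,R)}m+2\big)$ intervals $[r',R']$ such that on $[p,q]=[N(x,R'),N(x,r')]$ we have (0) $\Theta\equiv0$, or (1) $\Theta\equiv1$, or (T) $q-p\le2$. It suffices to prove $|\ell^\tau(x,r')-\ell^\tau(x,R')|\le C$ in each case. Note that $\ell^\tau(x,R')-\ell^\tau(x,r')$ is the quantity $D_g$ of Lemma 4 for $g=f^\tau$, $A=x$, $w_1=x+r'$, $w_2=x+R'$.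

**Step 2: a summation device.** It makes the bounds of Lemma 5 summable over scales. Below, $\rho$ runs over the numbers $2^jr'\in[r',R']$, $j\ge0$. The $A_\rho$ cover $\{r'<|z-x|<R'\}$. Put $h_\rho=\min(N(x,\rho)-p,\,q-N(x,\rho))\ge0$. By (5.6) the intervals $(N(x,2\rho),N(x,\rho))$ have length between $c\,S(x,\rho)$ and $C$. They are disjoint and contained in $[p-C,q]$. For $t$ in such an interval, $h_\rho$ and $\min(t-p,q-t)$ differ by at most $C$. Hence
$$\sum_\rho e^{-c_*h_\rho}S(x,\rho)\le C\int_{p-C}^qe^{-c_*\min(t-p,q-t)}dt\le C,\qquad\sum_\rho S(x,\rho)\le C(q-p+1).\tag{6.1}$$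
Also, for $X,h\ge0$,
$$(X-h)^+\le c_*^{-1}e^{-c_*h}(e^{c_*X}-1).\tag{6.2}$$
For $X>h$ this holds because $X-h\le c_*^{-1}(e^{c_*(X-h)}-1)$ and $1\ge e^{-c_*h}$. With $X$ as in Lemma 5 we have, for every $z\notin\mathbb R$,
$$\mathrm{dist}(N(z),[p,q])\le(X(z)-h_\rho)^+,\tag{6.3}$$
since to leave $[p,q]$ the value $N(z)$ must differ from $N(x,\rho)\in[p,q]$ by more than $h_\rho$.

**Step 3: type (0), where $f^\tau$ should be nearly conformal.** On $A_\rho$, since $\Theta$ is $1$-Lipschitz and vanishes on $[p,q]$, $\tau(z)\le\mathrm{dist}(N(z),[p,q])\le Ce^{-c_*h_\rho}(e^{c_*X}-1)$ by (6.3) and (6.2). By (4.2), Lemma 5(a) (note $A_\rho\setminus\mathbb R\subset B_\rho$) and (6.1),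
$$|D_{f^\tau}|\le C+C\sum_\rho\rho^{-2}\int_{A_\rho}\tau\,dm\le C+C\sum_\rho e^{-c_*h_\rho}S(x,\rho)\le C .$$

**Step 4: type (1), where $f^\tau$ should behave like $F$.** Here we compare with $F$, which is bi-Lipschitz on $\mathbb R$. Let $g=f^\tau\circ F^{-1}$, $A=F(x)$. By (F3) for $F$, with $\lambda=\lambda(k)$, and (5.1),
$$\rho/(\lambda K)\le|F(z)-A|\le\lambda\rho\quad\text{if }|z-x|=\rho.\tag{6.4}$$
Put $\hat r=\lambda r'$, $\hat R=R'/(\lambda K)$. If $\hat r\ge\hat R$, then $R'/r'\le C$ and the claim follows from quasisymmetry of $f^\tau$. Otherwise $|F(x+r')-A|\in[r'/K,r']$ is comparable to $\hat r$ and $|F(x+R')-A|\in[R'/K,R']$ is comparable to $\hat R$. Replacing these points by points at distance $\hat r,\hat R$ from $A$ costs at most $C$, by quasisymmetry of $g$, and $\log(\hat R/\hat r)=\log(R'/r')+O(1)$. So (4.2) gives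
$$|\ell^\tau(x,R')-\ell^\tau(x,r')|\le C+C\int_{\hat r<|w-A|<\hat R}\frac{|\mu_g|}{|w-A|^2}dm(w).$$
By the composition formula $|\mu_g(F(z))|=\big|\frac{\tau\mu-\mu}{1-\bar\mu\tau\mu}\big|\le C(1-\tau(z))$, and by (6.4) the $F$-preimage of the annulus lies in $\{r'<|z-x|<R'\}$. On $F(A_\rho)$ we have $|w-A|^{-2}\le C\rho^{-2}$. For $Q\in\mathcal Q$ over $J$ and $x_Q\in J$, quasisymmetry and (5.1) give $|F(z)-F(x_Q)|\le\lambda|z-x_Q|\le C|J|$ on $Q$, so $|F(Q)|\le C|Q|$. The boxes cover $\mathbb C\setminus\mathbb R$, and $|F(\mathbb R)|=0$. Hence the integral is at most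
$$C\sum_\rho\rho^{-2}\sum_{Q\cap A_\rho\ne\emptyset}|Q|\sup_Q(1-\tau).$$
As in Step 3, $1-\tau\le\mathrm{dist}(N,[p,q])\le Ce^{-c_*h_\rho}(e^{c_*X}-1)$ on these $Q$. Lemma 5(b) and (6.1) give the bound $C$.

**Step 5: type (T), a transition of bounded depth.** Here the energy is bounded, and the first-order term is handled by partial integration. Since $|\mu|^2dm=|h|^{1/2}d\beta$ and $a_x\le4\rho$ on $A_\rho$,
$$\int_{A_\rho}\frac{|\mu|^2}{|z-x|^2}dm\le C\rho^{-3/2}\beta(A_\rho)\le CS(x,\rho),\quad\text{so}\quad\int_{r'<|z-x|<R'}\frac{|\mu|^2}{|z-x|^2}dm\le C\tag{6.5}$$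
by (6.1). Apply (4.1) to $F$ between $x+r'$ and $x+t$, $t\in[r',R']$. By (5.1) the corresponding $D_F$ lies in $[-\log K,\log K]$. Hence
$$T(t)=\mathrm{Re}\int_{r'<|z-x|<t}\frac{\mu(z)}{(z-x)^2}dm\quad\text{satisfies}\quad|T|\le C\text{ on }[r',R'].$$
Apply (4.1) to $f^\tau$; with (6.5), $|D_{f^\tau}|\le C+\big|\mathrm{Re}\int_{r'<|z-x|<R'}\tau\mu(z-x)^{-2}dm\big|$. Write $\tau(z)=\Theta(N(x,|z-x|))+E(z)$. On $A_\rho$, by (5.6), $|E|\le|N(z)-N(x,|z-x|)|\le X(z)+CS(x,\rho)$. Since $X\le c_*^{-1}(e^{c_*X}-1)$, Lemma 5(a) and (6.1) give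
$$\int_{r'<|z-x|<R'}\frac{|E||\mu|}{|z-x|^2}dm\le C\sum_\rho S(x,\rho)\le C .$$
The radial part is $\int_{r'}^{R'}\Theta(N(x,t))\,dT(t)$, where $T$ is Lipschitz on $[r',R']$. Integrating by parts, it is at most $C\sup|T|\,(1+\mathrm{Var}\,\Theta(N(x,\cdot)))\le C(1+q-p)\le C$, because $\Theta$ is $1$-Lipschitz and $N(x,\cdot)$ is monotone. $\square$

**Proposition 8.** There are $m_0,K_1,C_5$ depending only on $K,k,C_0$ such that for $m\ge m_0$, $\Theta\in\mathcal T_m$, with $w=|(\gamma^\tau)'|$ and $w(I)=\int_Iw$: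

* (i) $([\tau\mu^+],[\tau\mu^-])\in\widetilde T_C$ and $w(I)\le K_1|\int_I(\gamma^\tau)'|$ for all $I$;
* (ii) $\big(\frac1{|I|}\int_Iw^2\big)^{1/2}\le K_1\frac1{|I|}\int_Iw$ for all $I$;
* (iii) $\mathrm{dist}_{\mathrm{BMO}}(\log w,L^\infty)\le C_5/m$.

*Proof.* Write $\gamma=\gamma^\tau$, $\ell=\ell^\tau$. **Step 1: an exponential bound.** By Proposition 7 and Lemma 6, if $m\ge m_0$,
$$\frac1{|I|}\int_Ie^{4|\ell(x,r)-\ell(x,|I|)|}dx\le C\qquad(0<r\le|I|).\tag{6.6}$$
For $x\in I=[a,b]$ let $e\in\{a,b\}$ be an endpoint with $|e-x|\ge|I|/2$. Quasisymmetry gives $|\gamma(x+|I|)-\gamma(x)|\le\Phi(2)|\gamma(e)-\gamma(x)|\le\Phi(2)\Phi(1)|\gamma(b)-\gamma(a)|$, that is,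
$$e^{\ell(x,|I|)}|I|\le C|\gamma(b)-\gamma(a)|\qquad(x\in I).\tag{6.7}$$

**Step 2: the chord-arc property.** Cut $I$ into pieces $[x_j,x_{j+1}]$ of length $r=|I|/l$. For $x\in[x_j,x_{j+1}]$, $|\gamma(x_{j+1})-\gamma(x_j)|\le|\gamma(x_{j+1})-\gamma(x)|+|\gamma(x)-\gamma(x_j)|\le2\Phi(1)|\gamma(x+r)-\gamma(x)|$. Average over $x$, sum, and use (6.6), (6.7):
$$\sum_j|\gamma(x_{j+1})-\gamma(x_j)|\le C\int_Ie^{\ell(x,r)}dx\le C|\gamma(b)-\gamma(a)| .$$
Letting $l\to\infty$, $\mathrm{length}(\gamma(I))\le C|\gamma(b)-\gamma(a)|$. Since $|\tau\mu|\le|\mu|$, the pair lies in $T_B^+\times T_B^-$, hence in $\widetilde T_C$. Therefore $\gamma$ is locally absolutely continuous, $w(I)=\mathrm{length}(\gamma(I))$, and (i) holds.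

**Step 3: the reverse Hölder inequality.** As $e^{\ell(x,r)}\to w(x)$ a.e. when $r\to0$, Fatou with (6.6), (6.7) gives $\frac1{|I|}\int_Iw^4\le C(|\gamma(b)-\gamma(a)|/|I|)^4\le C(\frac1{|I|}\int_Iw)^4$, which implies (ii).

**Step 4: distance to $L^\infty$.** Put $N(x)=\lim_{r\to0}N(x,r)$. By Lemma 6 and monotone convergence it is finite a.e., and Lemma 6 holds with $N(x)$ in place of $N(x,r)$. Since $\log\gamma'\in\mathrm{BMO}$, $\log w$ is finite a.e. Let $r\to0$ in Proposition 7. By quasisymmetry $|\ell(x,|I|)-\ell(x_I,|I|)|\le C$ for $x\in I$, $x_I$ the center. So for a.e. $x\in I$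
$$|\log w(x)-\ell(x_I,|I|)|\le C\Big(1+\frac{N(x)-N(x,|I|)}m\Big).$$
By Lemma 6 the mean over $I$ of the right side is at most $C$, so $|(\log w)_I-\ell(x_I,|I|)|\le C$. Hence, with some $C_6$, $|\log w-(\log w)_I|\le C_6(1+(N(x)-N(x,|I|))/m)$ a.e. on $I$. If the left side exceeds $t$, then $N(x)-N(x,|I|)>m(t/C_6-1)$. Chebyshev's inequality and Lemma 6 give
$$|\{x\in I:|\log w-(\log w)_I|>t\}|\le Ce^{-c_1m(t/C_6-1)}|I|,$$
and for $t$ larger than a constant this is at most $e^{-c_1mt/(2C_6)}|I|$. Now (F4) with $\epsilon=2C_6/(c_1m)$ gives (iii). $\square$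

**Corollary 9.** Let $P\in\widetilde T_C$ have constant-speed $\gamma_P$. For every $m\ge m_0$ there is a path $P_a$, $a\in[0,1]$, in $\widetilde T_C$ from $P$ to $0$, all of whose curves satisfy (i)–(iii). The constants $K_1,C_5$ do not depend on $m$ or $a$.

*Proof.* If $\mu\equiv0$, take the constant path. Otherwise, on $[0,m]$ let $V_b(t)=\max(0,\min(1,t,b+1-t))$, $1\le b\le m-1$, extended $m$-periodically. This is $1$-Lipschitz, equal to $1$ on $[1,b]$ and $0$ on $[b+1,m]$. Let $\Theta$ run through $1-sV_1$ ($s:0\to1$), then $1-V_b$ ($b:1\to m-1$), then $s(1-V_{m-1})$ ($s:1\to0$). All are in $\mathcal T_m$. In the first phase $[0,2]$ is a short interval and $\Theta\equiv1$ on $[2,m]$. In the second the intervals are $[0,1]$ (short), $[1,b]$ ($\Theta\equiv0$), $[b,b+1]$ (short), $[b+1,m]$ ($\Theta\equiv1$). In the third they are $[0,1]$, $[1,m-1]$, $[m-1,m]$, with $\Theta\equiv0$ on the middle one. The functions depend continuously on the parameter in sup-norm and connect $1$ to $0$. With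 $\tau_a=\Theta_a\circ N$, the distance of $\tau_a\mu$ and $\tau_{a'}\mu$ in the norm of (F1) is at most $\sup|\Theta_a-\Theta_{a'}|$ times the norm of $\mu$. So $P_a=([\tau_a\mu^+],[\tau_a\mu^-])$ is continuous. It lies in $\widetilde T_C$ by Proposition 8. $\square$

## 7. Small perturbations and continuous branches of the argument

We need that chord-arc estimates survive small $\mathrm{BMO}$ perturbations, and that $\Lambda(P)$ can be recovered from the curve alone, branch of the logarithm included.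

**Lemma 10.** Let $K_1\ge1$. There is $\epsilon_1(K_1)>0$ such that the following holds. Suppose $w=|e^\psi|$ satisfies $w(I)\le K_1|\int_Ie^\psi|$ and $(\frac1{|I|}\int_Iw^2)^{1/2}\le K_1\frac1{|I|}\int_Iw$ for all $I$, and $\|\xi\|_*\le\epsilon_1(K_1)$. Then for all $I$
$$\int_Iw|e^{\xi-\xi_I}-1|\le\tfrac18\Big|\int_Ie^\psi\Big|\quad\text{and}\quad\Big|\int_Ie^{\psi+\xi}\Big|\ge\frac1{2K_1}\int_I|e^{\psi+\xi}| .$$

*Proof.* Put $\eta=\xi-\xi_I$. By John–Nirenberg, for small $\|\xi\|_*$, $\frac1{|I|}\int_I|e^\eta-1|^2\le\frac1{|I|}\int_I|\eta|^2e^{2|\eta|}\le C\|\xi\|_*^2$; use Cauchy–Schwarz with $\frac1{|I|}\int_I|\eta|^4\le C\|\xi\|_*^4$ and $\frac1{|I|}\int_Ie^{4|\eta|}\le C$. By Cauchy–Schwarz again and the second hypothesis, $\int_Iw|e^\eta-1|\le CK_1\|\xi\|_*w(I)\le CK_1^2\|\xi\|_*|\int_Ie^\psi|\le\frac18|\int_Ie^\psi|$ for $\epsilon_1$ small. So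
$$\Big|\int_Ie^{\psi+\xi}\Big|=e^{\mathrm{Re}\,\xi_I}\Big|\int_Ie^\psi e^\eta\Big|\ge e^{\mathrm{Re}\,\xi_I}\tfrac7{8K_1}w(I),\qquad\int_I|e^{\psi+\xi}|\le e^{\mathrm{Re}\,\xi_I}\tfrac98w(I).$$
Since $\frac79\ge\frac12$, the claim follows. $\square$

**Definition.** Let $\gamma$ be injective, locally absolutely continuous, with $\gamma'\ne0$ a.e. Let $\mathcal A_\gamma(x,t)$ be a continuous branch of $\arg(\gamma(x+t)-\gamma(x-t))$ on the simply connected set $\{t>0\}$. At a.e. $x$, $(\gamma(x+t)-\gamma(x-t))/2t\to\gamma'(x)\ne0$, so $\lim_{t\to0}\mathcal A_\gamma(x,t)$ exists and is an argument of $\gamma'(x)$. Put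
$$\mathrm{can}(\gamma)=\log|\gamma'|+i\lim_{t\to0}\mathcal A_\gamma(\cdot,t)\quad\text{modulo constants}.$$

It is invariant under affine maps $z\mapsto az+b$, and $\mathrm{can}(\mathrm{id})=0$. For the corner $\gamma(x)=x$ $(x\le0)$, $\gamma(x)=xe^{ic}$ $(x>0)$ with $|c|<\pi$, one may take $\mathcal A_\gamma=0$ for $x\le-t$, $\mathcal A_\gamma=c$ for $x\ge t$, and for $|x|<t$ the argument between $0$ and $c$ of $(t-x)+(t+x)e^{ic}$. So $\mathrm{can}(\gamma)=ic1_{(0,\infty)}$. The angle $(c+2\pi)1_{(0,\infty)}$ describes the same curve, but $\mathrm{can}$ does not return it.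

**Lemma 11.** Suppose $\gamma_0,\gamma_1$ are as in the definition, $\gamma_1'=\kappa\gamma_0'e^\xi$ a.e. ($\kappa\ne0$ constant, $\xi\in L^1_{\rm loc}$), and $\int_I|\gamma_0'||e^{\xi-\xi_I}-1|\le\frac12|\int_I\gamma_0'|$ for all $I$. Then $\mathrm{can}(\gamma_1)=\mathrm{can}(\gamma_0)+\xi$ modulo constants.

*Proof.* With $I=(x-t,x+t)$, $\int_I\gamma_1'=\kappa e^{\xi_I}(1+\zeta)\int_I\gamma_0'$, $|\zeta|\le\frac12$. Hence
$$\mathcal A_{\gamma_1}-\mathcal A_{\gamma_0}-\mathrm{Im}\,\xi_I-\arg\kappa=\delta+2\pi j,\qquad|\delta|\le\pi/6,\ j\in\mathbb Z .$$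
The left side is continuous in $(x,t)$, and the intervals $[2\pi j-\frac\pi6,2\pi j+\frac\pi6]$ are disjoint, so $j$ is constant. Let $t\to0$: a.e., $\mathrm{Im}(\mathrm{can}(\gamma_1)-\mathrm{can}(\gamma_0)-\xi)-\arg\kappa$ lies within $\pi/6$ of $2\pi j$. It lies in $2\pi\mathbb Z$ because $\gamma_1'=\kappa\gamma_0'e^\xi$. So it equals $2\pi j$. The real parts agree up to the constant $\log|\kappa|$. $\square$

**Lemma 12.** If $P\in\widetilde T_C$ has constant-speed $\gamma_P$, then $\Lambda(P)=\mathrm{can}(\gamma_P)$.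

*Proof.* The idea is to transport the identity from $0$ along a path with uniform constants. Take $P_a$ from Corollary 9. By (2.1), $\Lambda(P_a)$ is continuous in $a$, and by Proposition 8(i),(ii), $\psi=\Lambda(P_a)$ satisfies the hypotheses of Lemma 10 with the same $K_1$ for all $a$. If $\xi=\Lambda(P_{a'})-\Lambda(P_a)$ has $\|\xi\|_*\le\epsilon_1(K_1)$, Lemmas 10 and 11 give $\mathrm{can}(\gamma_{P_{a'}})-\mathrm{can}(\gamma_{P_a})=\xi$. So $\Lambda(P_a)-\mathrm{can}(\gamma_{P_a})$ is locally constant in $a$, hence independent of $a$, and it vanishes at $P_1=0$. $\square$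

**Lemma 13.** Let $\kappa>0$ and let $s\mapsto iW_s$, $s\in[0,1]$, be a continuous path in $i\,\mathrm{BMO}(\mathbb R)$ with $|\int_Ie^{iW_s}|\ge\kappa|I|$ for all bounded $I$ and all $s$. If $iW_{s_0}\in Z$ for one $s_0$, then $iW_s\in Z$ for all $s$.

*Proof.* Let $\omega_s=\omega_{W_s}$, a unit-speed chord-arc curve. By Lemma 3 there is $P_s^*\in\widetilde T_C$ with $\gamma_{P_s^*}$ affinely equivalent to $\omega_s$. It has constant speed, so Lemma 12 gives $\Lambda(P_s^*)=\mathrm{can}(\gamma_{P_s^*})=\mathrm{can}(\omega_s)$. If $\|W_{s'}-W_s\|_*\le\epsilon_1(1/\kappa)$, Lemma 10 (with $\psi=iW_s$, $w=1$, constant $1/\kappa\ge1$) and Lemma 11 (with $\xi=i(W_{s'}-W_s)$) give $\mathrm{can}(\omega_{s'})-\mathrm{can}(\omega_s)=i(W_{s'}-W_s)$. Hence $\mathrm{can}(\omega_s)-iW_s$ is independent of $s$. At $s_0$ we have $iW_{s_0}=\Lambda(P)$ with $\gamma_P$ affinely equivalent to $\omega_{s_0}$, so $\mathrm{can}(\omega_{s_0})=\Lambda(P)=iW_{s_0}$ by Lemma 12. So $iW_s=\mathrm{can}(\omega_s)=\Lambda(P_s^*)\in Z$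 for all $s$. $\square$

All positive tests of Section 1 gave bounds uniform in $s\in[0,1]$, so those angles lie in $Z$, since $0\in Z$.

*The zigzag spiral (1.3) is in $Z$.* For $s\in[0,1]$ let $\kappa=\cos(s\pi/3)\in[\frac12,1]$ and
$$\theta_s(x)=\sigma\log x\ (x>0),\qquad\theta_s(x)=\sigma\log|x|+\sigma\log\kappa+\tfrac{s\pi}3\varepsilon(x)\ (x<0).$$
This path is continuous in $L^\infty$-distance, hence in $\mathrm{BMO}$, and joins $\sigma\log|x|$ at $s=0$, which is in $Z$, to (1.3) at $s=1$. By Lemma 13 we need a lower bound uniform in $s$. Let $\varphi(x)=x$ for $x>0$, $\varphi(x)=\kappa x$ for $x<0$. On $\mathbb R$ we have $e^{i\theta_s}=\varphi'|\varphi|^{i\sigma}+1_{(-\infty,0)}\,i\varepsilon\sin\frac{s\pi}3\,(\kappa|x|)^{i\sigma}$. By (1.2), the first term integrates over $I=[a,b]$ to something of modulus at least $|\varphi(b)-\varphi(a)|/(1+\sigma)^2\ge|I|/(2(1+\sigma)^2)$. If $a\ge0$ we are done. Otherwise put $y=|a|$ and choose $\tau_0\in(0,1)$ with $\sigma\log\frac1{1-\tau_0}\le\frac\pi{12}$.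 If $|I|<\tau_0y$, then $I\subset(-\infty,0)$, $\theta_s$ stays within $\frac\pi3+\frac\pi{12}=\frac{5\pi}{12}$ of a constant on $I$, and $|\int_Ie^{i\theta_s}|\ge\cos\frac{5\pi}{12}|I|$. If $|I|\ge\tau_0y$, the second term integrates, over the full cells and the at most two incomplete ones, to at most $\sigma(q-1)|I|+2(q-1)y\le(q-1)(\sigma+2/\tau_0)|I|$. For $q$ close to $1$ this is at most $|I|/(4(1+\sigma)^2)$. So $|\int_Ie^{i\theta_s}|\ge c|I|$ with $c>0$ independent of $s$, as needed.

## 8. A sign function that cancels unless the data are nearly constant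

**Lemma 14.** Let $F:\mathbb R\to\mathbb C^d$ be measurable with $|F|\le L$ (sup norm on $\mathbb C^d$), and let $\delta>0$, $0<\eta\le L$. There is a measurable $\varepsilon:\mathbb R\to\{\pm1\}$ such that for every bounded interval $I$ either
$$\text{(G)}\quad\frac1{|I|}\int_I|F-c|\le\delta\text{ for some constant }c,\ |c|\le L;\qquad\text{or}\qquad\text{(S)}\quad\Big|\int_I\varepsilon F\Big|\le\eta|I|.$$

*Proof.* The plan: cover the line by intervals on which $F$ is nearly constant, put $+1$ on the left and $-1$ on the right half of each, and repeat inside the small set where $F$ is not nearly constant at smaller scales. The delicate intervals $I$ are those that cut through an interval of the covering, and the endpoints are chosen so that this does no harm.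

Let $A=4L/\eta\ge4$, and let $\delta_1>0$ be so small that $\delta_1<\delta/4$ and $\delta_1+4L\delta_1/\delta\le\eta/2$. Let $Mf(x)$ be the supremum of $\frac1{|I|}\int_I|f|$ over bounded intervals $I\ni x$. Recall $|\{Mf>t\}|\le\frac2t\|f\|_1$.

**Definition.** A closed interval $J=[p,q]$, $|J|\le1$, is *admissible* with constant $c_J$, $|c_J|\le L$, if for $E_J=|F-c_J|$: $\int_JE_J\le\delta_1|J|$, and $\frac1{|I|}\int_IE_J\le\delta$ for every interval $I$ with $|I|\le A|J|$ containing $p$ or $q$.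

**Step 1: admissible intervals are plentiful.** We claim: for any open $U$, a.e. point of $U$ is interior to arbitrarily short admissible intervals in $U$. Let $x\in U$ be a Lebesgue point of $F$ with $|F(x)|\le L$, and let $r$ be so small that $\int_G|F-F(x)|\le\delta_1r$ for $G=[x-8Ar,x+8Ar]$. The set where $M(|F-F(x)|1_G)>\delta$ has measure at most $2\delta_1r/\delta<r/2$. So there are $p\in[x-r,x-\frac r2]$ and $q\in[x+\frac r2,x+r]$ outside this set. For $J=[p,q]$ we have $|J|\in[r,2r]$, so $\int_J|F-F(x)|\le\delta_1|J|$. The intervals $I$ in the definition have length at most $2Ar$, hence lie in $G$, and their means are at most $\delta$. So $J$ is admissible with $c_J=F(x)$. By Vitali's theorem, applied in each bounded open set $U\cap(i,i+1)$, $i\in\mathbb Z$, each open $U$ has a countable disjoint family $\mathcal J(U)$ of admissible intervals in $U$ covering $U$ up to a null set.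

**Step 2: construction of $\varepsilon$.** For admissible $J$ let $O_J$ be the open set of $x\in\mathrm{int}\,J$ lying in some open interval $I\subset J$ with $\frac1{|I|}\int_IE_J>\delta$. Then $|O_J|\le2\delta_1|J|/\delta\le\frac12|J|$. Start with $U=\mathbb R$. On $J\setminus O_J$, $J\in\mathcal J(U)$, let $\varepsilon=+1$ on the left half of $J$ and $-1$ on the right half. On each component $U'$ of $O_J$ repeat with $U'$ in place of $U$. The part of a first-level interval left over after $j$ rounds has measure at most $2^{-j}$ times its length, so $\varepsilon$ is defined a.e. Put $\varepsilon=1$ elsewhere.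

**Step 3: cancellation over a whole $J$.** Off $O_J$, $\varepsilon$ agrees with a sign function of integral $0$ over $J$, so $|\int_J\varepsilon|\le2|O_J|$ and
$$\Big|\int_J\varepsilon F\Big|\le\int_JE_J+2L|O_J|\le\Big(\delta_1+\frac{4L\delta_1}\delta\Big)|J|\le\frac\eta2|J|.\tag{8.1}$$

**Step 4: an arbitrary interval.** We may take $I$ compact and nondegenerate. Descend through the nested sets $\mathbb R\supset J_1\supset U_1\supset J_2\supset\cdots$ ($J_{i+1}\in\mathcal J(U_i)$, with $U_0=\mathbb R$; $U_i$ a component of $O_{J_i}$) as long as $I\subset J_i$, respectively $\mathrm{int}\,I\subset U_i$. Since $|U_i|\le\frac12|J_i|$, this stops.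

*Stop at $J$:* $I\subset J$, but $\mathrm{int}\,I$ is in no component of $O_J$. As $\mathrm{int}\,I$ is connected, some $z\in\mathrm{int}\,I\subset\mathrm{int}\,J$ is not in $O_J$. By definition of $O_J$, $\frac1{|I|}\int_IE_J\le\delta$, which is (G).

*Stop at $U$:* $\mathrm{int}\,I\subset U$ and $I$ is in no $J\in\mathcal J(U)$. Up to a null set, $I$ is covered by $\mathcal J(U)$. By (8.1) the $J\subset I$ contribute at most $\frac\eta2|I|$ to $|\int_I\varepsilon F|$. Any other $J\in\mathcal J(U)$ meeting $I$ in positive measure contains an endpoint of $I$ in its interior, so there are at most two of these. Since $I\not\subset J$, such a $J$ also has an endpoint in $I$. If $|J\cap I|\le\frac\eta{4L}|I|$ for all of these, they contribute at most $2\cdot\frac\eta{4L}|I|\cdot L=\frac\eta2|I|$ and (S) holds. If $|J\cap I|>\frac\eta{4L}|I|$ for one of them, then $|I|\le A|J|$ and $I$ contains an endpoint of $J$, so admissibility gives (G). $\square$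

## 9. A path in $Z$ from any point to $0$

*Proof of Theorem 1.* Let $\psi_0=i\theta_0\in Z$, $P=\Lambda^{-1}(\psi_0)$. Then $\gamma_P$ is constant-speed chord-arc, with constant $K$ say. Fix Beltrami representatives with the Carleson property. We may assume $\mu\not\equiv0$, since otherwise $\psi_0=0$. Let $m_0,K_1,C_5$ be as in Proposition 8, and put $\epsilon_2=\epsilon_1(K_1)/4$. Since $K_1,C_5$ do not depend on $m$, we can choose $m\ge m_0$ with $2C_5/m\le\epsilon_2$. Let $P_a$ be the path of Corollary 9 and $\psi_a=\Lambda(P_a)=u_a+i\vartheta_a$. This is a continuous path in $\mathrm{BMO}$ from $\psi_0$ to $0$, with $u_a=\log|\gamma_{P_a}'|$ modulo constants.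

**Step 1: make the real parts bounded.** The purpose is to replace $\psi_a$ by a nearby path whose real part is in $L^\infty$ and to encode it as an angle $\alpha$. Choose $0=a_0<\dots<a_p=1$ with $\|\psi_{a_{k+1}}-\psi_{a_k}\|_*\le\epsilon_2$. By Proposition 8(iii), write $u_{a_k}=b_k+e_k$ modulo constants with $b_k\in L^\infty$ real, $\|e_k\|_*\le\epsilon_2$, and $b_0=b_p=0$ (possible, as $u_0$ and $u_1$ are constant). Fix representatives $\theta_k$ of $\vartheta_{a_k}$, with the given $\theta_0$ and $\theta_p=0$. Then $\|b_{k+1}-b_k\|_*\le3\epsilon_2$. Consider successively for $k=0,\dots,p-1$, $s\in[0,1]$: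
$$b_k+s(b_{k+1}-b_k)+i\theta_k,\tag{9.1}$$
$$b_{k+1}+i(\theta_k+s(\theta_{k+1}-\theta_k)).\tag{9.2}$$
The functions (9.1) differ from $\psi_{a_k}$ by a class of norm at most $4\epsilon_2$, and the functions (9.2) differ from $\psi_{a_{k+1}}$ by a class of norm at most $2\epsilon_2$. So by Proposition 8(i),(ii) and Lemma 10 every function $B+iT$ of this family satisfies $|\int_Ie^{B+iT}|\ge\frac1{2K_1}\int_Ie^B$ for all $I$. Let $M=\max_k\|b_k\|_\infty$, so $|B|\le M$, and put
$$\alpha=\arccos e^{B-M}\in[0,\alpha_{\max}],\qquad\alpha_{\max}=\arccos e^{-2M}<\pi/2 .$$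
Then $\cos\alpha\,e^{iT}=e^{-M}e^{B+iT}$, so $|\int_I\cos\alpha\,e^{iT}|\ge\frac{e^{-2M}}{2K_1}|I|$. Prepend the piece $T=\theta_0$, $\alpha$ constant increasing from $0$ to $\arccos e^{-M}$; here $|\int_I\cos\alpha\,e^{i\theta_0}|\ge e^{-M}|I|/K$. Append the piece $T=0$, $\alpha$ constant decreasing from $\arccos e^{-M}$ to $0$; here $|\int_I\cos\alpha|\ge e^{-M}|I|$. The pieces fit together because $b_0=b_p=0$ and $\theta_p=0$. We obtain a family $(T_s,\alpha_s)_{s\in[0,1]}$ from $(\theta_0,0)$ to $(0,0)$ with $T_s$ continuous in $\mathrm{BMO}$, $\alpha_s$ continuous in $L^\infty$ (as $\arccos$ is uniformly continuous), $0\le\alpha_s\le\alpha_{\max}<\pi/2$, and, for some $\kappa_0\in(0,1]$,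
$$\Big|\int_I\cos\alpha_s\,e^{iT_s}\Big|\ge\kappa_0|I|\qquad\text{for all intervals }I\text{ and all }s.\tag{9.3}$$

**Step 2: superimpose oscillations.** The purpose is to turn the family into unit-speed angles. Let $\kappa_1=\frac12\min(\kappa_0,\cos\alpha_{\max})\le1$ and $\epsilon_3=\epsilon_1(1/\kappa_1)$. Choose a finite grid $\{s_j\}\subset[0,1]$ such that every $s$ has a grid point with $\|T_s-T_{s_j}\|_*+2\|\alpha_s-\alpha_{s_j}\|_\infty\le\epsilon_3$. Apply Lemma 14 to
$$F=\big(e^{iT_{s_j}},\ \alpha_{s_j},\ e^{iT_{s_j}}\sin\alpha_{s_j}\big)_j,\qquad L=2,\quad\eta=\min(\kappa_0/2,1),$$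
and $\delta\in(0,1)$ so small that $(1-\delta)\cos\alpha_{\max}-3\delta\ge\frac12\cos\alpha_{\max}$. One sign function $\varepsilon$ thus serves all grid points. Put
$$W_s=T_s+\varepsilon\alpha_s\in\mathrm{BMO}(\mathbb R).$$

*For grid points, $|\int_Ie^{iW_{s_j}}|\ge\kappa_1|I|$ for all $I$.* Write $T=T_{s_j}$, $\alpha=\alpha_{s_j}$. In case (G) for $I$ there are constants $c,a$ with $\frac1{|I|}\int_I|e^{iT}-c|\le\delta$, $\frac1{|I|}\int_I|\alpha-a|\le\delta$ and $|c|\le2$. So $|c|\ge1-\delta$. We may take $a\in[0,\alpha_{\max}]$, since projecting $a$ onto this interval does not increase $|\alpha-a|$. The function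
$$e^{iT}e^{i\varepsilon\alpha}-ce^{i\varepsilon a}=(e^{iT}-c)e^{i\varepsilon\alpha}+c(e^{i\varepsilon\alpha}-e^{i\varepsilon a})$$
has mean modulus at most $\delta+|c|\delta\le3\delta$ over $I$, and $\mathrm{Re}\,e^{i\varepsilon a}=\cos a$ whatever the sign. Hence
$$\Big|\int_Ie^{iT}e^{i\varepsilon\alpha}\Big|\ge|c|\Big|\int_Ie^{i\varepsilon a}\Big|-3\delta|I|\ge((1-\delta)\cos a-3\delta)|I|\ge\tfrac12\cos\alpha_{\max}|I|.$$
In case (S), $e^{iT}e^{i\varepsilon\alpha}=\cos\alpha\,e^{iT}+i\varepsilon\sin\alpha\,e^{iT}$, so by (9.3) $|\int_Ie^{iW_{s_j}}|\ge(\kappa_0-\eta)|I|\ge\frac{\kappa_0}2|I|$.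

For general $s$, $\|W_s-W_{s_j}\|_*\le\epsilon_3$ for some grid point, because $\|\varepsilon(\alpha_s-\alpha_{s_j})\|_*\le2\|\alpha_s-\alpha_{s_j}\|_\infty$. Lemma 10 (with $\psi=iW_{s_j}$, $w=1$ and constant $1/\kappa_1$) gives
$$\Big|\int_Ie^{iW_s}\Big|\ge\frac{\kappa_1}2|I|\qquad\text{for all }I\text{ and all }s .$$
The same estimate of $\|\varepsilon(\alpha_s-\alpha_{s'})\|_*$ shows that $s\mapsto iW_s$ is a continuous path in $i\,\mathrm{BMO}(\mathbb R)$. It runs from $i\theta_0=\psi_0$ to $0$, as $\alpha_0=0$ and $(T_1,\alpha_1)=(0,0)$.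

**Step 3: the path lies in $Z$.** So far it lies in $\widehat Z$; the branch must be checked. Since $iW_0=\psi_0\in Z$, Lemma 13 with $\kappa=\kappa_1/2$ gives $iW_s\in Z$ for all $s$. Every point of $Z$ is therefore joined to $0$ inside $Z$. $\blacksquare$

## 10. The components of $\widehat Z$

*Proof of Theorem 2.* **Step 1: $\widehat Z$ is the union of the sets $Z+2\pi in$.** If $i\theta\in\widehat Z$ with curve $\omega=\omega_\theta$, then $\mathrm{can}(\omega)=\Lambda(P^*)$ for some $P^*\in\widetilde T_C$, by Lemmas 3 and 12. It is purely imaginary modulo constants, because $|\omega'|=1$, so it lies in $Z$. Since $e^{\mathrm{can}(\omega)}=\mathrm{const}\cdot e^{i\theta}$, we have $i\theta=\mathrm{can}(\omega)+2\pi in$ modulo constants with $n$ integer-valued, and $n\in\mathrm{BMO}(\mathbb R)$ as a difference of $\mathrm{BMO}$ functions. Conversely $Z+2\pi in\subset\widehat Z$: adding $2\pi in$ does not change the curve, and points of $Z$ give chord-arc curves.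

**Step 2: distinct classes give disjoint sets.** Suppose $z_1+2\pi in_1=z_2+2\pi in_2$ modulo constants with $z_1,z_2\in Z$. Then the unit-speed curves of $z_1,z_2$ agree up to a rotation. By Lemma 12 each $z_j$ is $\mathrm{can}$ of its curve, and $\mathrm{can}$ is invariant under affine maps. So $z_1=z_2$, and $n_1-n_2$ is constant.

**Step 3: the sets are the components.** $\widehat Z$ is the disjoint union of the sets $Z+2\pi in$. They are open, because $Z$ is open in $i\,\mathrm{BMO}(\mathbb R)$, and connected by Theorem 1. So they are the components of $\widehat Z$, and $0\in Z$. $\blacksquare$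

In particular $2\pi i1_{(0,\infty)}$, the angle of the straight line with which the first warning of Section 1 began, lies in the component $Z+2\pi i1_{(0,\infty)}$, which is disjoint from $Z$.
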